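# A field with property (P) but without property (R)

## 1. Number fields have both properties

Take a field $F$ and a map $f$ given by a polynomial or a rational function of degree at least $2$. Can $f$ map some infinite subset of $F$ onto itself? In such a set one can walk backward forever without leaving $F$. Over $\overline{\mathbb Q}$ this is trivially possible, since $x^2$ maps $\overline{\mathbb Q}$ onto itself. Over small fields it should be impossible. The following definitions are due to Narkiewicz and Liardet.

**Definition.** The degree of a rational function $f=p/q$ with $p,q\in F[x]$ coprime is $\max(\deg p,\deg q)$. A field $F$ has *property (P)* if there is no infinite subset $X\subseteq F$ with $f(X)=X$ for some polynomial $f\in F[x]$ of degree $\ge 2$. It has *property (R)* if there is no infinite subset $X\subseteq F$ with $f(X)=X$ for some rational function $f\in F(x)$ of degree $\geq 2$. In (R), $f$ is required to have no pole in $X$.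

The bound on the degree is needed: $x+1$ maps $\mathbb Z\subset\mathbb Q$ onto itself. A polynomial is a rational function without poles in $F$, so (R) implies (P). The question, taken from Lukas Pottmeyer, "Two remarks on Narkiewicz's property (P)", arXiv:2112.03110 (2021), is whether (P) implies (R).

We start with $F=\mathbb Q$ and $f=x^2$. If $f(X)=X$ and $x\in X$, then for every $n$ we have $x=y^{2^n}$ with $y\in X\subseteq\mathbb Q$. For a reduced fraction put $h(a/b)=\log\max(|a|,|b|)$. Then $h(y)=2^{-n}h(x)$, which is below $\log 2$ for large $n$, so $h(y)=0$ and $y\in\{0,1,-1\}$. Hence $X\subseteq\{0,1\}$.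

The same argument works over every number field $k$. Let $h$ be the absolute logarithmic Weil height on $\mathbb P^1(\overline k)$. We recall two textbook facts. For $f\in k(x)$ of degree $d\ge1$ there is a constant $C$ with $|h(f(z))-d\,h(z)|\le C$ for all $z\in \mathbb P^1(\overline k)$. By Northcott's theorem, $k$ contains only finitely many elements of bounded height.

**Lemma 1.** A number field $k$ has (R), hence (P). (For (P) this is due to Narkiewicz.)

*Proof.* Let $f\in k(x)$ have degree $d\ge2$ and let $f(X)=X\subseteq k$. Let $(y_i)_{i\ge0}$ be a backward orbit in $X$, that is, $f(y_{i+1})=y_i$. Then $h(y_{i+1})\le (h(y_i)+C)/d$, so $\limsup h(y_i)\le C/(d-1)$. By Northcott's theorem, $y_i$ lies in a fixed finite set for all large $i$. Thus $y_i=y_j$ for some $i<j$. Applying $f^i$ gives $y_0=y_{j-i}$, and $f^{j-i}(y_{j-i})=y_0$, so $y_0$ is periodic. Every element of $X$ starts a backward orbit in $X$, so every $y\in X$ is periodic. Now use the cycle of $y$, traversed backward, as backward orbit. It returns to $y$ infinitely often, so $h(y)\le C/(d-1)$. By Northcott's theorem $X$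 is finite. $\square$

What changes for a general field? The height inequality does not see whether $f$ is a polynomial, so heights alone cannot separate the two properties. To separate them we need a field in which one rational function has an infinite backward orbit, while no polynomial maps an infinite set onto itself. We produce the first feature by force and then have to prove the second.

## 2. Adjoining a backward orbit

Let $k$ be a number field and $f\in k(x)$ of degree $d\ge2$. Let $x_0$ be transcendental over $k$. Inside an algebraic closure of $k(x_0)$ choose $x_1,x_2,\dots$ with $f(x_{m+1})=x_m$, and put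
$$K_m=k(x_m),\qquad K_f=\bigcup_{m\ge0}K_m .$$
Since $k(x)$ has degree $d$ over $k(f(x))$, we have $K_m\subseteq K_{m+1}$ and $[K_{m+1}:K_m]=d$.

**No field containing $K_f$ has (R).** Put $x_{-j}=f^j(x_0)$ for $j\ge1$ and $X=\{x_m:m\in\mathbb Z\}$. All $x_m$ are transcendental over $k$, so none is a pole of $f$. They are distinct, because for $m<n$ the element $x_m=f^{n-m}(x_n)$ is a rational function of degree $d^{n-m}\ge2$ in the transcendental element $x_n$. Clearly $f(X)=X$.

For example, let $k=\mathbb Q$ and $f=\frac{x^2+2x}{2x+1}$. Then $x_1$ satisfies $x_1^2+2(1-x_0)x_1-x_0=0$, so $x_1=x_0-1\pm\sqrt{x_0^2-x_0+1}$.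

When does $K_f$ have (P)? Not if $f$ is a polynomial: for $f=x^2$ the field $\mathbb Q(x_0,x_0^{1/2},x_0^{1/4},\dots)$ fails (P) by construction. More generally we must avoid rational functions which become polynomials after a change of coordinate, perhaps after iteration. The following notion captures this.

**Definition.** The *ramification index* $\epsilon_f(b)$ of $f$ at $b\in\mathbb P^1(\overline k)$ is the multiplicity of $b$ in the fibre $f^{-1}(f(b))$. The multiplicities in each fibre sum to $d$. The point $b$ is *critical* if $\epsilon_f(b)>1$ and *totally ramified* if $\epsilon_f(b)=d$; there are only finitely many critical points (characteristic $0$). A point $c\in\mathbb P^1(\overline k)$ is *exceptional* for $f$ if $\bigcup_{n\ge0}f^{-n}(c)$ is finite.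

For a polynomial, $f^{-1}(\infty)=\{\infty\}$, so $\infty$ is exceptional. For $f=x^2$ the exceptional points are $0$ and $\infty$.

**Lemma 2.** If $O=\bigcup_{n\ge0}f^{-n}(c)$ is finite, then $f^{-1}(O)=O$, $f$ permutes $O$, every point of $O$ has exactly one preimage, and every point of $O$ is totally ramified.

*Proof.* We have $f^{-1}(O)\subseteq O$. The fibres over the $|O|$ points of $O$ are disjoint and nonempty and lie in $O$. So each has exactly one element, and together they fill $O$. Hence $f$ permutes $O$, and each $z\in O$ is the only preimage of $f(z)$. $\square$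

**Lemma 3.** Suppose $f$ has no exceptional points. Every $b_0\in\mathbb P^1(\overline k)$ has a backward path $b_0,b_1,\dots$, $f(b_{j+1})=b_j$, in which $b_j$ is critical for only finitely many indices $j$. Every periodic $b_0$ has a non-periodic point in its backward orbit.

*Proof.* If $b_i=b_j$ with $i<j$ on a backward path, applying $f^i$ gives $b_0=b_{j-i}$, so $f^{j-i}(b_0)=b_0$. Hence a backward path from a non-periodic point has distinct entries and meets each of the finitely many critical points at most once.

Let $b_0$ lie on a cycle $Z$. Then $f^{-1}(Z)\ne Z$, since otherwise the backward orbit of $b_0$ would lie in $Z$. As $Z\subseteq f^{-1}(Z)$, some $z\in Z$ has a preimage $z'\notin Z$. The point $z'$ is not periodic, since otherwise it would lie in the forward orbit of $z$, that is, in $Z$. Go back along $Z$ from $b_0$ to $z$, then to $z'$, then arbitrarily; after $z'$ the first paragraph applies. $\square$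

The main results are these.

**Theorem 1.** For $k=\mathbb Q$ and $f=\frac{x^2+2x}{2x+1}$, the field $K_f$ has (P) but not (R). Hence (P) and (R) are not equivalent.

**Theorem 2.** Let $p$ be a prime, $d=p^s\ge2$, and $\mathfrak p\mid p$ a prime of $k$. Let $f=P/Q\in k(x)$ have degree $d$, where $P,Q\in\mathcal O_{(\mathfrak p)}[x]$ have degree $\le d$ and $P\equiv x^d$, $Q\equiv1\pmod{\mathfrak p}$. Then no extension field of $K_f$ has (R), and the following are equivalent: (1) $f$ has no exceptional point in $\mathbb P^1(\overline k)$; (2) every finite extension of $K_f$ has (P). For every prime power $d=p^s\ge2$, (1) holds for $k=\mathbb Q$ and $f_d=\frac{x^d+px}{px+1}$.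

Theorem 1 is the case $f_2$ of Theorem 2; in particular each finite extension of that $K_f$ has (P) and not (R).

The proof passes through a condition on the degrees of iterated preimages. For $c\in\mathbb P^1(\overline k)$ let $k(c)$ be its field of definition, with $k(\infty)=k$. If $f^m(b)=c$, then $k(c)\subseteq k(b)$.

> **(B)** For every $c\in\mathbb P^1(\overline k)$ there is $\delta_c>0$ such that for all $m\ge0$ some $b\in f^{-m}(c)$ satisfies $[k(b):k(c)]\ge\delta_c d^m$.

Since $|f^{-m}(c)|\le d^m$, (B) asks for a Galois orbit that fills a positive proportion of the possible preimages. For $f=x^2$ over $\mathbb Q$ and $c=1$ the inequality holds with $\delta_1=\frac12$, because a primitive $2^m$-th root of unity has degree $2^{m-1}$ for $m\geq 1$. It fails at $c=0$.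

For $f=\frac{x^2+2x}{2x+1}$ and $c=0$ we can check it by hand. We have $f^{-1}(0)=\{0,-2\}$. A preimage $x$ of $b$ is a root of $x^2+(2-2b)x-b$. Let $v$ be an extension of the $2$-adic valuation with $v(2)=1$. If $0<v(b)\le1$, then $v(2-2b)\ge1$, and both roots have valuation $v(b)/2$: their valuations sum to $v(b)$, and a root with $v(x)<v(b)/2$ would need $v(x)\ge0$ and then have $2v(x)<v(b)\le 1\le v((2-2b)x)$, so $x^2$ would dominate. (A root with $v(x)<0$ is impossible since the polynomial is monic and integral.) Start from $-2$, of valuation $1$. After $m-1$ more steps we reach $b\in f^{-m}(0)$ with $v(b)=2^{-(m-1)}$, so $[\mathbb Q(b):\mathbb Q]\ge2^{m-1}$.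

**Proposition A.** (B) implies that every finite extension of $K_f$ has (P).

**Proposition B.** In the situation of Theorem 2, (1) implies (B).

**Lemma 4.** For every prime power $d=p^s\ge2$, the function $f_d=\frac{x^d+px}{px+1}$ has degree $d$, satisfies the congruence hypotheses of Theorem 2 over $\mathbb Q$, and has no exceptional points.

*Proof.* At $-\frac1p$ the numerator is $(-\frac1p)^d-1\ne0$, so numerator and denominator are coprime and the degree is $d$. The congruences modulo $p$ are clear. The fibre $f_d^{-1}(\infty)=\{\infty,-\frac1p\}$ has two elements, so neither is totally ramified.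

*Let $d\ge3$.* We show that no point is totally ramified; by Lemma 2 this suffices. Let $b$ be totally ramified. Then $b$ and $\eta=f_d(b)$ are finite, and $x^d+px-\eta(px+1)=(x-b)^d$. As $d-1\ge2$, the coefficient of $x^{d-1}$ gives $db=0$, so $b=0$. The coefficient of $x$ then gives $\eta=1$, while the constant term gives $\eta=0$, a contradiction.

*Let $d=2$.* Here $f'=\frac{2(x^2+x+1)}{(2x+1)^2}$, and the two points over $\infty$ are not critical. So the only critical, that is, totally ramified, points are the primitive cube roots of unity $\omega,\bar\omega$. By Lemma 2 a finite backward orbit $O$ would satisfy $\emptyset\ne O\subseteq\{\omega,\bar\omega\}$ and $f(O)=O$. But $\omega^2=-1-\omega$ gives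
$$f(\omega)=\frac{\omega^2+2\omega}{2\omega+1}=\frac{\omega-1}{\omega-\omega^2}=\frac{\omega-1}{\omega(1-\omega)}=-\omega^2\notin\{\omega,\bar\omega\},$$
and likewise for $\bar\omega$. $\square$

**Proof of Theorems 1 and 2 from Propositions A and B.** The failure of (R) was shown above. (1)$\Rightarrow$(2) is Proposition B followed by Proposition A.

(2)$\Rightarrow$(1): let $c$ be exceptional. By Lemma 2, $f$ permutes the finite set $\bigcup_nf^{-n}(c)$ and every point of it has exactly one preimage. So $f^{-N}(c)=\{c\}$ for some $N\ge1$. Let $\tau$ be a Möbius transformation over $k(c)$ with $\tau(c)=\infty$. Then $\tau f^N\tau^{-1}$ has $\infty$ as its only pole and fixes it, so it is a polynomial over $k(c)$, of degree $d^N\ge2$. It maps $\tau(x_m)$ to $\tau(x_{m-N})$, hence maps the infinite set $\{\tau(x_m):m\in\mathbb Z\}$ onto itself. These values are finite, since $x_m$ is transcendental and so differs from $c$. So the finite extension $K_f(c)$ of $K_f$ fails (P).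

The last claim of Theorem 2 is Lemma 4, and Theorem 1 is the case $d=2$. $\square$

It remains to prove the two propositions. One consequence of (B) is used at once.

**Lemma 5.** (B) implies that $f$ has no exceptional points.

*Proof.* For $b\in f^{-m}(c)$ all conjugates of $b$ over $k(c)$ lie in $f^{-m}(c)$. If $O=\bigcup_n f^{-n}(c)$ were finite, we would have $[k(b):k(c)]\le|O|$ for all $m$ and all such $b$, against (B). $\square$

## 3. A normal form for the polynomial and the places of the tower

Sections 3 to 10 prove Proposition A. Assume (B), write $K=K_f$, let $F/K$ be finite, let $g\in F[u]$ have degree $e\ge2$, and suppose $X\subseteq F$ is infinite with $g(X)=X$. We look for a contradiction. The letter $e$ always denotes this degree; we write $\exp$ for the exponential function and $\epsilon$ for ramification indices.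

**Normalization.** The purpose is to make the polynomial monic with fixed point $0$ and to descend everything to a finite level. Let $a$ be the leading coefficient of $g$, and choose $\lambda,z_0$ algebraic over $F$ with $\lambda^{e-1}=a$ and $g(z_0)=z_0$. Put $L=F(\lambda,z_0)$, a finite extension of $K$, and
$$G(u)=\lambda\bigl(g(u/\lambda+z_0)-z_0\bigr),\qquad Y=\lambda(X-z_0).$$
The leading coefficient of $G$ is $\lambda a\lambda^{-e}=1$, and $G(0)=0$. As $G(\lambda(x-z_0))=\lambda(g(x)-z_0)$, we get $G(Y)=Y$ with $Y\subseteq L$ infinite. Write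
$$G=u^e+a_{e-1}u^{e-1}+\dots+a_1u .$$

Write $L=K(\theta)$. Choose $n$ such that the minimal polynomial of $\theta$ over $K$ has coefficients in $K_n$ and the $a_i$ lie in $K_n(\theta)$. The sequence $(x_{n+j})_{j\ge0}$ has the same properties as $(x_j)$ and generates the same field, and (B) does not involve the sequence. So we may assume $n=0$. Put $M=K_0(\theta)$ and $M_m=K_m(\theta)$. Then $G\in M[u]$ and $L=\bigcup_m M_m$. The minimal polynomial of $\theta$ over $K$ lies in $K_0[u]$ and stays irreducible over each $K_m$. So
$$[M_m:K_m]=[M:K_0]=:q,\qquad M_{m'}=M_m\otimes_{K_m}K_{m'}\ (m\le m'),\qquad [M_m:M]=d^m. \tag{1}$$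

**Places.** The fields $K_m$ and $M_m$ are function fields in one variable over $k$, and all places are taken trivial on $k$. Places of $K_m=k(x_m)$ correspond to Galois orbits of points $b\in\mathbb P^1(\overline k)$ (specialize $x_m\mapsto b$), with residue field $k(b)$; for instance $b=\sqrt2$ over $k=\mathbb Q$ is the place of $x_m^2-2$. We speak of "the place $b$".

The place $b$ of $K_{m+1}$ lies over the place $f(b)$ of $K_m$, with ramification index $\epsilon_f(b)$. Indeed, take as uniformizers the minimal polynomials over $k$ of $b$ and of $c=f(b)$, evaluated at $x_{m+1}$ and $x_m$ respectively (or $1/x_{m+1}$, $1/x_m$ if the point is $\infty$). In characteristic $0$ each vanishes to order exactly $1$ at its point over $\overline k$. So the uniformizer at $c$, composed with $f$, vanishes at the point $b$ to order $\epsilon_f(b)$, while the uniformizer at $b$ vanishes to order $1$ there.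

**Lemma 6.** If a place $w$ of $M_m$ and a place $u'$ of $K_{m'}$ ($m'\ge m$) have the same restriction $u$ to $K_m$, then some place of $M_{m'}$ lies above both.

*Proof.* Embed $M_m$ and $K_{m'}$ over $K_m$ into an algebraic closure of the completion $K_{m,u}$ so as to induce $w$ and $u'$. These combine to a homomorphism from $M_m\otimes_{K_m}K_{m'}$, which by (1) is the field $M_{m'}$. So it is an embedding, and it induces the desired place. $\square$

For a place $v$ of $M$ with residue field $\kappa(v)$ put $\deg v=[\kappa(v):k]$ and $|\cdot|_v=\exp(-\deg(v)\operatorname{ord}_v(\cdot))$. Then the product formula $\prod_v|h|_v=1$ holds for $h\in M^*$. Let $M_v$ be the completion, extend $|\cdot|_v$ to an algebraic closure $\overline{M_v}$, and let $\Gamma_v=\operatorname{Gal}(\overline{M_v}/M_v)$, which acts by isometries. For a place $w\mid v$ of $M_m$ let $|\cdot|_w$ be the corresponding extension of $|\cdot|_v$. Put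
$$R_v=\max\bigl(1,\max_{1\le i\le e-1}|a_i|_v^{1/(e-i)}\bigr),\qquad D_v=\{z\in\overline{M_v}:|z|_v\le R_v\},\qquad S=\{v:R_v>1\}.$$
So $S$ is the set of places where some coefficient of $G$ has a pole; it is finite. If $|z|>R_v$ for an extension $|\cdot|$ of $|\cdot|_v$, then $|a_iz^i|\le R_v^{e-i}|z|^i<|z|^e$ for $i<e$, so
$$|z|>R_v\ \Longrightarrow\ |G(z)|=|z|^e>R_v. \tag{2}$$

## 4. Discrete valuations, and polynomials whose coefficients have no poles

The first thing to try is to walk backward and watch poles. Take $G=u^2$, and suppose $y\in Y$ has a pole at some valuation of $L$. The backward orbit $y_i$ has pole orders $2^{-i}$ times that of $y$. If the value group is discrete, this is absurd. So we need valuations of the infinite extension $L$ with discrete value group. For the tower of $f=x^2$ the place $0$ ramifies totally at each step and its value group becomes $\mathbb Z[\frac12]$. This is where the absence of exceptional points enters.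

**Lemma 7.** Every place $w_0$ of $M_m$ extends to a valuation of $L$ with discrete value group.

*Proof.* Let $w_0$ lie over the place $b_0$ of $K_m$. By Lemma 5, $f$ has no exceptional points. Take a path $(b_j)$ as in Lemma 3. It gives compatible places $u_j$ (the place $b_j$) of $K_{m+j}$, with $\epsilon(u_j/u_0)=\prod_{i=1}^j\epsilon_f(b_i)$ bounded in $j$. By Lemma 6 choose successively places $w_j$ of $M_{m+j}$ above $u_j$ and $w_{j-1}$. Then $\epsilon(w_j/u_0)=\epsilon(w_j/u_j)\,\epsilon(u_j/u_0)\le q\,\epsilon(u_j/u_0)$ is bounded. So $\epsilon(w_j/w_0)$ is eventually constant, and the union of the $w_j$ is a valuation of $L$ with discrete value group. $\square$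

**Lemma 8.** If $y\in Y\cap M_m$, $v\notin S$ and $w\mid v$ is a place of $M_m$, then $|y|_w\le1$.

*Proof.* Extend $w$ to $L$ by Lemma 7. Choose $y_0=y,y_1,\dots\in Y$ with $G(y_{i+1})=y_i$. Suppose $|y_0|_w>1$. As $R_v=1$, the $a_i$ are integral at $v$, so $|z|\le1$ implies $|G(z)|\le1$, and by (2) $|z|>1$ implies $|G(z)|=|z|^e$. Hence inductively $|y_i|_w>1$ and $|y_i|_w=|y_0|_w^{1/e^i}$ for all $i$. These values tend to $1$ without reaching it, contradicting discreteness. $\square$

**Lemma 9.** $S\ne\emptyset$.

*Proof.* Suppose $S=\emptyset$. Then the $a_i$ have no poles on $M$, and by Lemma 8 each $y\in Y\cap M_m$ has no poles on $M_m$. A function without poles is algebraic over $k$. So the $a_i$ and all of $Y$ lie in the algebraic closure $k_L$ of $k$ in $L$.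

We show that $k_L$ is a number field. The field $k$ is algebraically closed in $K=\bigcup k(x_m)$. For $\eta\in k_L$ the minimal polynomial over $K$ has coefficients that are algebraic over $k$, because they are polynomials in the conjugates of $\eta$. So the coefficients lie in $k$, and $[k(\eta):k]\le[L:K]$. By the primitive element theorem, $[k_L:k]\le[L:K]$.

Now $G\in k_L[u]$ has degree $e\ge2$, and $Y\subseteq k_L$ is infinite with $G(Y)=Y$. This contradicts Lemma 1. $\square$

In particular, polynomials with constant coefficients are settled. From now on we must deal with poles of the coefficients.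

## 5. The polynomial $u^2+tu$ over $k((1/t))$

Where does the argument stop when $v\in S$? Above $v$, formula (2) only says that a backward orbit shrinks until it enters $D_v$. Inside $D_v$ it says nothing. The following example shows that no purely local argument at $v$ can help, not even with a discrete value group.

Let $t=x_0$, $G=u^2+tu$, and let $v$ be the place $t=\infty$ of $k(t)$, so $|t|=\exp(1)=R_v$. Let $w\in k((1/t))$ with $|w|\le|t|$. Writing $u=ts$, the equation $G(u)=w$ becomes $s^2+s=w/t^2$ with $|w/t^2|<1$. By Hensel's lemma it has two solutions in $k((1/t))$, reducing to $0$ and $-1$. For the first, $|u|=|s||t|=|w|/|t|\le1$; for the second, by the symmetry $u\mapsto-t-u$ of $G$, $|u+t|\le1$. In both cases $|u|\le|t|$, so we can continue. Hence $X=\bigcup_{n\ge0} G^{-n}(0)$ lies in $k((1/t))$. Clearly $G(X)=X$. Each $w\in X$ has two distinct preimages, so $|G^{-n}(0)|=2^n$ and $X$ is infinite. So the completion $k((1/t))$ itself fails (P).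

The picture in this example is the one to keep. With $D=B(0,|t|)$, the set $G^{-1}(D)$ is the union of the two discs $B(0,1)$ and $B(-t,1)$, each mapped bijectively onto $D$. Indeed, if $|u|=|u+t|=|t|$ then $|G(u)|=|t|^2>|t|$, and in the remaining cases one of the two factors $u,u+t$ has absolute value $|t|$ and the other must be $\le1$. On each of the two discs $|G(a)-G(b)|=|a-b|\,|a+b+t|=|t||a-b|$. So $G^{-2}(D)$ consists of four discs of radius $|t|^{-1}$, and so on. Points that admit long backward orbits live in a Cantor-like set.

What helps is to look at all conjugates over $M$ of an element $y_i$ far back in a backward orbit. Their discriminant is a nonzero element of $M$, so the product formula applies to it. It is integral outside $S$. At $v\in S$ the conjugates sit in the small discs, and an energy computation will show that the discriminant is too small unless the conjugates are spread over the discs in one particular way, given by a measure $\mu$. So they equidistribute. On the other hand, (B) makes a fixed positive proportion of the conjugates lie in a single $\Gamma_v$-orbit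 of discs. And $\mu$ gives arbitrarily small mass to such orbits, because the tree of discs has a Galois-stable branch, the one containing the fixed point $0$. We carry this out in Sections 6 to 10.

## 6. Inverse images of discs

Let $\mathbb F$ be an algebraically closed field with a nontrivial nonarchimedean absolute value. Its value group $|\mathbb F^*|$ is divisible and its residue field is algebraically closed, hence infinite. "Disc" means closed disc $B(a,\rho)=\{z:|z-a|\le\rho\}$ with $\rho\in|\mathbb F^*|$. Two discs are disjoint or nested, and every point of a disc is a center.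

**Lemma 10.** (i) Let $\psi=\sum c_kt^k\ne0$ in $\mathbb F[t]$ and $\rho\in|\mathbb F^*|$. The number of roots of $\psi$ in $|t|\le\rho$, with multiplicity, is the largest $k$ for which $|c_k|\rho^k$ is maximal.
(ii) Let $\varphi=\sum b_k(x-a)^k$ be nonconstant and $s_a(\rho)=\max_{k\ge1}|b_k|\rho^k$. Then $\varphi(B(a,\rho))=B(\varphi(a),s_a(\rho))$, and each point of this image has the same number of preimages in $B(a,\rho)$ with multiplicity, namely the largest $k\ge1$ attaining $s_a(\rho)$.

*Proof.* (i) Call this largest index $I(\psi)$. It is additive in products. Let $\psi=\sum c_kt^k$, $\chi=\sum c'_kt^k$ with $i=I(\psi)$, $j=I(\chi)$. If $i'+j'>i+j$, or $i'+j'=i+j$ with $(i',j')\neq(i,j)$, then $i'>i$ or $j'>j$, so $|c_{i'}c'_{j'}|\rho^{i'+j'}<|c_ic'_j|\rho^{i+j}$. By the ultrametric inequality the coefficient of $t^{i+j}$ in $\psi\chi$ attains the value $|c_ic_j'|\rho^{i+j}$, which no coefficient exceeds and no later coefficient attains. For a linear factor $t-t_l$ the index is $1$ if $|t_l|\le\rho$ and $0$ otherwise; for constants it is $0$. Factor $\psi$.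

(ii) Clearly $\varphi(B(a,\rho))\subseteq B(\varphi(a),s_a(\rho))$. If $|w-\varphi(a)|\le s_a(\rho)$, apply (i) to $\varphi(a+t)-w=(\varphi(a)-w)+\sum_{k\ge1}b_kt^k$. The maximal value is $s_a(\rho)$, and the largest index attaining it is the stated $k\ge1$. $\square$

**Lemma 11.** Let $\varphi\in \mathbb F[x]$ have degree $n\ge1$ and let $D$ be a disc of radius $r$. Then $\varphi^{-1}(D)$ is a finite disjoint union of discs $C$ ("pieces"), each with $\varphi(C)=D$ and with a constant degree $\deg_C\ge1$ (the number of preimages in $C$ of each point of $D$), and $\sum_C\deg_C=n$. The piece containing $a$ is the unique disc around $a$ with image $D$.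

*Proof.* Let $a\in\varphi^{-1}(D)$, so $D=B(\varphi(a),r)$. The function $s_a$ is continuous and strictly increasing from $0$ to $\infty$. So there is a unique $\rho_a$ with $s_a(\rho_a)=r$, and $\rho_a\in|\mathbb F^*|$ by divisibility. By Lemma 10, $C_a=B(a,\rho_a)$ is the unique disc around $a$ with image $D$. If $a'\in C_a$, then $B(a',\rho_a)=C_a$ has image $D$, so $C_{a'}=C_a$. Hence the $C_a$ are equal or disjoint, and they cover $\varphi^{-1}(D)$. A fixed $w\in D$ has exactly $n$ preimages with multiplicity, and each piece $C$ contains $\deg_C\ge1$ of them. So there are finitely many pieces and $\sum_C\deg_C=n$. $\square$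

**The tree of pieces.** Now let $G=x^e+a_{e-1}x^{e-1}+\dots+a_1x\in\mathbb F[x]$ with $e\ge2$, $R=\max(1,\max_i|a_i|^{1/(e-i)})$ and $D=B(0,R)$. As in (2), $|z|>R$ implies $|G(z)|=|z|^e>R$, so $G^{-1}(D)\subseteq D$. **Assume $R>1$** in this and the next two sections. We write $G^{-N}(D)=(G^N)^{-1}(D)$. Let $T_N$ be the set of pieces of $G^{-N}(D)$; so $T_0=\{D\}$. Let $\deg C$ be the degree of $G^N:C\to D$ for $C\in T_N$, and put $\mu_N(C)=\deg C/e^N$. This is a probability measure on $T_N$ with all $\mu_N(C)>0$.

**Lemma 12.** Let $0\le j\le N$.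
(a) $|T_1|\ge2$.
(b) For $C\in T_N$ we have $G^j(C)\in T_{N-j}$, and $C$ is contained in a unique $\pi_j(C)\in T_j$.
(c) For $C_1\in T_j$, $C_2\in T_{N-j}$: $\mu_N\{C:\pi_j(C)=C_1,\ G^j(C)=C_2\}=\mu_j(C_1)\,\mu_{N-j}(C_2)$. Consequently $\pi_{j*}\mu_N=\mu_j$, $(G^j)_*\mu_N=\mu_{N-j}$, and $\mu_N(\Omega)\le\mu_{N-j}(G^j\Omega)$ for $\Omega\subseteq T_N$.
(d) $\mu_N(C)\le\bigl(\frac{e-1}e\bigr)^N$ for all $C\in T_N$.

*Proof.* (a) Let $\rho$ be the maximal absolute value of a root of $G$. As $a_i$ is up to sign an elementary symmetric function of degree $e-i$ of the roots, $|a_i|^{1/(e-i)}\le\rho$. So $R\le\max(1,\rho)$, hence $R\le\rho$ because $R>1$. Also $\rho\le R$, since roots lie in $G^{-1}(D)\subseteq D$. So $G^{-1}(D)$ contains $0$ and some $\zeta$ with $|\zeta|=R$. A disc containing both contains $D$; but by Lemma 10 the disc $G(D)$ has radius $s_0(R)\ge R^e>R$. So $0$ and $\zeta$ lie in different pieces.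

(b) $G^j(C)$ is a disc with $G^{N-j}(G^j(C))=D$, so it is in $T_{N-j}$ by uniqueness in Lemma 11. Moreover $G^j(C)\subseteq G^{-(N-j)}(D)\subseteq D$. Let $C=B(a,\rho)$, and let $s_a$ be formed for $\varphi=G^j$. Then $s_a(\rho)$, the radius of $G^j(C)$, is at most $R$. As $s_a$ is increasing, $\rho$ is at most the radius of the piece $\pi_j(C)\in T_j$ containing $a$. So $C\subseteq\pi_j(C)$, and this element of $T_j$ is unique since pieces are disjoint.

(c) Let $w\in D$. Counted with multiplicity, $w$ has $\deg C_2$ preimages under $G^{N-j}$ in $C_2\subseteq D$, and each of these has $\deg C_1$ preimages under $G^j$ in $C_1$. Multiplicities multiply under composition. So there are $\deg C_1\deg C_2$ preimages $z\in C_1$ of $w$ under $G^N$ with $G^j(z)\in C_2$. By (b) these are exactly the preimages of $w$ lying in the pieces $C$ in question, and each such $C$ contains $\deg C$ of them. Divide by $e^N$. Summing over $C_2$ or over $C_1$ gives the two push-forward formulas, and $\mu_N(\Omega)\le\mu_N\bigl((G^j)^{-1}(G^j\Omega)\bigr)=\mu_{N-j}(G^j\Omega)$.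

(d) By (a) the degrees of the pieces in $T_1$ are positive, at least two in number, and sum to $e$. So $\mu_1\le\frac{e-1}e$ on $T_1$. By (c), $\mu_N(C)\le\mu_1(\pi_1(C))\,\mu_{N-1}(G(C))$. Use induction on $N$, starting from $\mu_0(D)=1$. $\square$

## 7. The energy of a distribution on the pieces

The purpose of this section is to measure how close points can be on average when they are distributed over $T_N$, and to see that $\mu_N$ is the optimal distribution.

For $C\ne C'$ in $T_N$, $|z-z'|$ is constant on $C\times C'$ and larger than both radii. Put $A(C,C')=\log\operatorname{dist}(C,C')$ for $C\neq C'$ and $A(C,C)=\log\operatorname{rad}(C)$. As all pieces lie in $D$, $A\le\log R$.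

**Lemma 13.** $\sum_{C'\in T_N}\mu_N(C')A(C,C')=e^{-N}\log R$ for every $C\in T_N$.

*Proof.* Fix $w\in D$ and let $z_1,\dots,z_{e^N}$ be the roots of $G^N(x)=w$; $\deg C'$ of them lie in $C'$. As the residue field is infinite, there is $z\in C$ with $|z-z_l|=\operatorname{rad}(C)$ for all $z_l\in C$: rescale $C$ to the unit disc and avoid finitely many residue classes. As $G^N$ is monic,
$$|G^N(z)-w|=\prod_l|z-z_l|=\exp\sum_{C'}\deg C'\,A(C,C').$$
This is the maximum of $|G^N-w|$ on $C$, because for $z'\in C$ we have $|z'-z_l|\le\operatorname{rad}(C)$ if $z_l\in C$, and $|z'-z_l|$ does not depend on $z'$ if $z_l\notin C$. Since $G^N(C)=D=B(w,R)$, the maximum is $R$. Take logarithms and divide by $e^N$. $\square$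

In the example $G=u^2+tu$ put $\Lambda=\log|t|=\log R$. For $N=1$ the sum is $\frac12(0+\Lambda)=\frac12\Lambda$. For $N=2$ each of the four discs has mass $\frac14$ and $A(C,C)=-\Lambda$. It has one neighbor at distance $1$, since on $B(0,1)$ and $B(-t,1)$ distances are multiplied by $|t|$ and the images $B(0,1),B(-t,1)$ have distance $|t|$. The other two discs are at distance $|t|$. The sum is $\frac14(-\Lambda+0+2\Lambda)=\frac14\Lambda$, as the lemma says.

For $\sigma:T_N\to\mathbb R$ with $\sum\sigma=0$ put $\mathcal E_N(\sigma)=-\sum_{C,C'}\sigma(C)\sigma(C')A(C,C')$.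

**Lemma 14.** (i) $\mathcal E_N(\sigma)\ge0$. For every probability vector $\nu$ on $T_N$,
$$\sum_{C,C'}\nu(C)\nu(C')A(C,C')=e^{-N}\log R-\mathcal E_N(\nu-\mu_N). \tag{3}$$
(ii) For $N\ge1$ and $C\in T_N$ there is $c_C>0$ such that for all $N'\ge N$ and all $\sigma'$ on $T_{N'}$ with sum $0$: $\mathcal E_{N'}(\sigma')\ge c_C\,\sigma(C)^2$, where $\sigma=\pi_{N*}\sigma'$.

The point of (ii) is that $c_C$ does not depend on $N'$.

*Proof.* (i) We have $\log R-A(C,C')=\int_0^\infty\mathbf 1[A(C,C')\le\log R-s]\,ds$. Fix $s$. If $A(C,C')\le\log R-s$, then also $A(C,C),A(C',C')\le\log R-s$, because distances exceed radii. On $\{C:A(C,C)\le\log R-s\}$ the relation $A(C,C')\le\log R-s$ is reflexive by definition, clearly symmetric, and transitive by the ultrametric inequality. Let $\mathcal P_s$ be its set of classes, and $\sigma(\kappa)$ the mass of a class. As $\sum\sigma=0$,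
$$\mathcal E_N(\sigma)=\sum_{C,C'}\sigma(C)\sigma(C')\bigl(\log R-A(C,C')\bigr)=\int_0^\infty\sum_{\kappa\in\mathcal P_s}\sigma(\kappa)^2\,ds\ \ge\ 0. \tag{4}$$
For (3), expand $\nu=\mu_N+\sigma$. By Lemma 13 the $\mu\mu$-term is $e^{-N}\log R$, and the mixed terms equal $2e^{-N}\log R\sum_C\sigma(C)=0$.

(ii) Since $\pi_{1*}\mu_N=\mu_1$ has no zero values, $\pi_1$ is onto $T_1$, so $|T_N|\ge2$ by Lemma 12(a). In the same way $\pi_N:T_{N'}\to T_N$ is onto. Let $\rho=\operatorname{rad}C$ and $\rho^+=\min_{C_2\ne C}\operatorname{dist}(C,C_2)$ over $C_2\in T_N$, so $\rho<\rho^+\le R$. Let $s\geq 0$ satisfy $\rho\le R\exp(-s)<\rho^+$. For $C_1',C_2'\in T_{N'}$ contained in $C$ we have $A(C_1',C_2')\le\log\rho\le\log R-s$. If $C_1'\subseteq C$ and $C_2'\not\subseteq C$, then $C_2'\subseteq\pi_N(C_2')\ne C$, so $A(C_1',C_2')\ge\log\rho^+>\log R-s$. So the elements of $T_{N'}$ contained in $C$ form exactly one class in $\mathcal P_s$, with $\sigma'$-mass $\sigma(C)$. These $s$ form an interval of length $\log(\rho^+/\rho)$ in $[0,\infty)$. By (4), $c_C=\log(\rho^+/\rho)$ works. $\square$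

## 8. Galois orbits of pieces have small mass

**Lemma 15.** Let a group $\Gamma$ act on $\mathbb F$ by isometric field automorphisms fixing the coefficients of $G$, hence on each $T_N$. For each $\delta>0$ there is $N\ge1$ such that $\mu_N(\Omega)<\delta$ for every $\Gamma$-orbit $\Omega\subseteq T_N$.

*Proof.* The purpose is to compare each orbit with the Galois-stable piece around $0$: an orbit that ever enters it is small, and the pieces that never enter it are few. Since $G(0)=0$, for each $h$ there is $C_h\in T_h$ containing $0$, and it is $\Gamma$-stable. Choose $h\ge1$ with $\bigl(\frac{e-1}e\bigr)^h<\delta$; so $0<\mu_h(C_h)<\delta$ by Lemma 12(d). Let $N\geq h$ and let $\Omega\subseteq T_N$ be an orbit.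

*An orbit that enters.* Suppose $G^j(C)\subseteq C_h$ for some $C\in\Omega$ and some $j\le N-h$. Then $G^j(\gamma C)=\gamma G^j(C)\subseteq C_h$ for all $\gamma\in\Gamma$. So every element of $G^j\Omega\subseteq T_{N-j}$ lies over $C_h$, and by Lemma 12(c)
$$\mu_N(\Omega)\le\mu_{N-j}(G^j\Omega)\le\mu_{N-j}(\pi_h^{-1}(C_h))=\mu_h(C_h)<\delta .$$

*An orbit that never enters.* Otherwise $\Omega\subseteq W_{N,I}:=\{C\in T_N:G^{ih}(C)\not\subseteq C_h\text{ for }0\le i<I\}$ with $I=\lfloor N/h\rfloor$; note that $ih\le N-h$ for these $i$. By Lemma 12(c) the map $C\mapsto(\pi_h(C),G^h(C))$ carries $\mu_N$ to $\mu_h\times\mu_{N-h}$. For $I\ge1$, $W_{N,I}$ is the preimage under this map of $(T_h\setminus\{C_h\})\times W_{N-h,I-1}$: the condition for $i=0$ says $\pi_h(C)\ne C_h$, and the others concern $G^h(C)$. Since $W_{N,0}=T_N$, induction gives $\mu_N(W_{N,I})=(1-\mu_h(C_h))^I$. As $\mu_h(C_h)>0$ depends only on $h$, this is $<\delta$ once $N$ is large. $\square$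

In the example $u^2+tu$ the group $\Gamma=\operatorname{Gal}(\overline{k((1/t))}/k((1/t)))$ acts trivially on $T_N$, because each disc contains a point of $G^{-N}(0)\subseteq k((1/t))$. Orbits are single discs of mass $2^{-N}$.

## 9. Conjugates of points in long backward orbits equidistribute

We return to the notation of Section 3. For $v\in S$ we apply Sections 6 to 8 with $\mathbb F=\overline{M_v}$ and $\Gamma=\Gamma_v$, writing $T_{v,N},\mu_{v,N},\mathcal E_{v,N}$. Let $\overline M\supseteq L$ be an algebraic closure of $M$. For a finite $\operatorname{Gal}(\overline M/M)$-stable set $E\subset\overline M$, its image in $\overline{M_v}$ under an $M$-embedding $\overline M\to\overline{M_v}$ does not depend on the embedding.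

First we find elements of $Y$ whose conjugates lie deep in the tree.

**Lemma 16.** There is a sequence of distinct $y_i\in Y$ such that for every $N$, for all large $i$: for every $v\in S$ all $M$-conjugates of $y_i$ in $\overline{M_v}$ lie in $G^{-N}(D_v)$.

*Proof.* *Suppose all elements of $Y$ are periodic under $G$.* Take any sequence of distinct elements. Their conjugates in $\overline{M_v}$ are periodic too, since $G\in M[u]$. By (2) a point outside $D_v$ has iterates of absolute value tending to $\infty$. So periodic points, and all their iterates, lie in $D_v$.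

*Otherwise* let $y_0\in Y$ be non-periodic and choose $y_i\in Y$ with $G(y_{i+1})=y_i$. They are distinct, since $y_i=y_j$ with $i<j$ would give $y_0=y_{j-i}$ and make $y_0$ periodic. Let $v\in S$. Any $M$-embedding of $M(y_i)$ into $\overline{M_v}$ extends to an embedding $\tau$ of $L$, which is algebraic over $M$. By (2), $|\tau(y_i)|_v\le R_v$ implies $|\tau(y_{i+1})|_v\le R_v$. Also by (2), if $|\tau(y_i)|_v>R_v$, then going forward $|\tau(y_0)|_v=|\tau(y_i)|_v^{e^i}$, so $|\tau(y_i)|_v=|\tau(y_0)|_v^{1/e^i}$. Over all $v\in S$ and all $\tau$ the number $|\tau(y_0)|_v$ takes only finitely many values, and $R_v>1$. So there is $i_0$ with $|\tau(y_i)|_v\le R_v$ for all $i\ge i_0$, all $v\in S$ and all $\tau$. For $i\ge i_0+N$ we get $G^N(\tau(y_i))=\tau(y_{i-N})\in D_v$. $\square$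

**Lemma 17.** Let $E_i\subset\overline M$ be finite $\operatorname{Gal}(\overline M/M)$-stable sets with $n_i=|E_i|\to\infty$. Suppose their elements are integral at all $v\notin S$ (their images in $\overline{M_v}$ have absolute value $\le1$) and, for every $N$, the images of $E_i$ lie in $G^{-N}(D_v)$ for all $v\in S$ once $i$ is large. Let $\nu_{i,v}$ be the uniform distribution on the image of $E_i$ in $\overline{M_v}$. Then for $v\in S$, $N\ge1$ and $C\in T_{v,N}$: $\nu_{i,v}(C)\to\mu_{v,N}(C)$.

*Proof.* We bound the discriminant at each place and use the product formula. Fix $N'\ge N$ and let $i$ be large. Write $E_i=\{z_1,\dots,z_n\}$ and $h=\prod_{j\ne l}(z_j-z_l)\in M^*$. For $v\notin S$ we have $|h|_v\le1$.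

Let $v\in S$ and let $C_j\in T_{v,N'}$ contain (the image of) $z_j$. For $j\ne l$ we have $\log|z_j-z_l|_v\le A(C_j,C_l)$, both if $C_j\ne C_l$ and if $C_j=C_l$. Add and subtract the diagonal terms and use (3) for the distribution of $E_i$ on $T_{v,N'}$:
$$\log|h|_v\le\sum_{j,l}A(C_j,C_l)-\sum_jA(C_j,C_j)\le n^2\bigl(e^{-N'}\log R_v-\mathcal E_{v,N'}(\nu_{i,v}-\mu_{v,N'})\bigr)+n\,\alpha_{v,N'},$$
where $\alpha_{v,N'}=\max_{C\in T_{v,N'}}|\log\operatorname{rad}C|$. Summing over all $v$, the product formula gives
$$\sum_{v\in S}\mathcal E_{v,N'}(\nu_{i,v}-\mu_{v,N'})\le e^{-N'}\sum_{v\in S}\log R_v+\frac1{n_i}\sum_{v\in S}\alpha_{v,N'} .$$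
All terms on the left are $\ge0$. Since $\pi_{N*}\mu_{v,N'}=\mu_{v,N}$, Lemma 14(ii) bounds each from below, and letting $i\to\infty$ we get
$$\limsup_i\,c_C\bigl(\nu_{i,v}(C)-\mu_{v,N}(C)\bigr)^2\le e^{-N'}\sum_{v\in S}\log R_v$$
for every $N'\ge N$. Let $N'\to\infty$; $c_C$ does not change. $\square$

## 10. Condition (B) against equidistribution

We finish Proposition A. By Lemma 9 there is some $v_0\in S$. Take $(y_i)$ from Lemma 16 and let $n_i=[M(y_i):M]$. If $y_i\in M_m$ and $v\notin S$, every $M$-embedding of $M(y_i)$ into $\overline{M_v}$ extends to $M_m$ and induces a place $w\mid v$. So by Lemma 8 the conjugates of $y_i$ are integral at all $v\notin S$. Pass to a subsequence such that $n_i$ is constant or $n_i\to\infty$.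

**Case $n_i=n$ constant.** Here the contradiction is arithmetic: the masses are multiples of $\frac1n$, but $\mu_N$ has smaller ones. The $y_i$ are distinct and Galois orbits are finite, so infinitely many distinct orbits occur. Choose $N\ge1$ with $\bigl(\frac{e-1}e\bigr)^N<\frac1n$. For large $i$ the orbit of $y_i$ has a distribution on $T_{v_0,N}$ with values in $\frac1n\mathbb Z$. There are finitely many such distributions, so infinitely many distinct orbits have the same one, $\nu_*$. Let $E_j$ be a union of $j$ distinct such orbits, with indices so large that all their images lie in $G^{-j}(D_v)$ for all $v\in S$. As $G^{-1}(D_v)\subseteq D_v$, we have $G^{-j}(D_v)\subseteq G^{-N'}(D_v)$ for $j\ge N'$. So Lemma 17 applies to $(E_j)$, with $|E_j|=jn$, and gives $\nu_*=\mu_{v_0,N}$. But $0<\mu_{v_0,N}(C)\le\bigl(\frac{e-1}e\bigr)^N<\frac1n$ by Lemma 12(d), which is impossible for an element of $\frac1n\mathbb Z$.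

**Case $n_i\to\infty$.** Let $v_0$ lie over the place $c\in\mathbb P^1(\overline k)$ of $K_0$, and let $y_i\in M_m$ with $m=m(i)$.

*A large local degree.* By (B) choose $b\in f^{-m}(c)$ with $[k(b):k(c)]\ge\delta_cd^m$. Let $u$ be the place $b$ of $K_m$; it lies over $c$. By Lemma 6 there is a place $w$ of $M_m$ above $u$ and $v_0$. Since $K_{0,c}\subseteq K_{m,u}\subseteq M_{m,w}$, and since a local degree is at least the residue degree,
$$[M_{m,w}:M_{v_0}]\ \ge\ \frac{[K_{m,u}:K_{0,c}]}{[M_{v_0}:K_{0,c}]}\ \ge\ \frac{[k(b):k(c)]}{q}\ \ge\ \delta\,d^m=\delta\,[M_m:M],\qquad\delta:=\delta_c/q .$$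
The number $\delta>0$ does not depend on $i$.

*A large Galois orbit of discs.* Let $E_i$ be the Galois orbit of $y_i$ over $M$, with $n_i$ elements. Each element of its image in $\overline{M_{v_0}}$ equals $\tau(y_i)$ for equally many of the $[M_m:M]$ $M$-embeddings $\tau:M_m\to\overline{M_{v_0}}$. The embeddings inducing $w$ correspond to the $M_{v_0}$-embeddings of $M_{m,w}$. So there are $[M_{m,w}:M_{v_0}]$ of them, and they form one $\Gamma_{v_0}$-orbit. Fix $N\ge1$. For large $i$ the discs of $T_{v_0,N}$ containing $\tau(y_i)$, for these $\tau$, form one $\Gamma_{v_0}$-orbit $\Omega_i$, and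
$$\nu_{i,v_0}(\Omega_i)\ \ge\ \frac{[M_{m,w}:M_{v_0}]}{[M_m:M]}\ \ge\ \delta .$$

*The contradiction.* As $T_{v_0,N}$ is finite, some $\Omega$ equals $\Omega_i$ for infinitely many $i$. Lemma 17, applied to $(E_i)$, gives $\mu_{v_0,N}(\Omega)\ge\delta$. This holds for every $N\ge1$ with the same $\delta$, for an orbit $\Omega$ depending on $N$. It contradicts Lemma 15. This proves Proposition A. $\square$

## 11. Condition (B) for lifts of Frobenius

It remains to prove Proposition B. Let $f=P/Q$, $d=p^s$ and $\mathfrak p$ be as in Theorem 2, and assume that $f$ has no exceptional points. The hand computation at $c=0$ in Section 2 was the following: modulo $2$ the map is $x\mapsto x^2$, and the distance to the fixed point $0$ gets a square root at each backward step, which forces ramification. In general we need a replacement for the fixed point $0$.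

**Reductions.** Let $E_0=k_{\mathfrak p}$ with uniformizer $\pi$ and $v(\pi)=1$. Extend $v$ to $\overline{E_0}$ and fix $\overline k\subset\overline{E_0}$. Since $k(c)\subseteq k(b)$, we have $[k(b):k(c)]\ge[E_0(b):E_0(c)]$, so it suffices to bound the latter from below. The coordinate change $x\mapsto1/x$ replaces $f$ by $1/f(1/x)$ and $(P,Q)$ by $(x^dQ(1/x),x^dP(1/x))$, which satisfies the same hypotheses. So we may assume that $c$ is integral, with reduction $\alpha\ne\infty$.

For integral $b$, $Q(b)\equiv1$ is a unit and $f(b)$ reduces to $\bar b^{\,d}$. By the same statement in the coordinate $1/x$, points reducing to $\infty$ map to points reducing to $\infty$. So every element of $f^{-j}(c)$ is integral, with reduction $\alpha_j=\alpha^{1/d^j}$, the unique $d^j$-th root in the algebraic closure of the residue field.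

**Lemma 18 (periodic centers).** Let $E/E_0$ be the unramified extension with residue field generated by $\alpha$. There are periodic points $\xi_j\in\mathcal O_E$ ($j\ge0$) of $f$ such that $\xi_j$ reduces to $\alpha_j$ and $f(\xi_{j+1})=\xi_j$.

*Proof.* The map $\beta\mapsto\beta^d$ permutes the residue field of $E$, which is finite; let $r\ge1$ with $\alpha^{d^r}=\alpha$. We show that $f^r$ contracts the residue class of $\alpha$. For integral $z,z'$,
$$f(z)-f(z')=\frac{(z-z')H(z,z')}{Q(z)Q(z')},\qquad(z-z')H(z,z')=P(z)Q(z')-P(z')Q(z).$$
Here $H$ has coefficients in $\mathcal O_{E_0}$, because we divide by a polynomial that is monic in $z$. As $d$ is a power of $p$,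
$$H\equiv\frac{z^d-z'^d}{z-z'}=(z-z')^{d-1}\pmod\pi .$$
If $z,z'\in\mathcal O_E$ are congruent modulo $\pi$, then $|H(z,z')|\le|\pi|$, so $|f(z)-f(z')|\le|\pi||z-z'|$, and $f(z)\equiv f(z')\pmod\pi$. So $f^r$ maps the class of $\alpha$ in $\mathcal O_E$ to itself and is a contraction there. As $\mathcal O_E$ is complete, $f^r$ has a fixed point $\xi_0$ in this class.

Put $\xi_j=f^{rt-j}(\xi_0)$ for any $t$ with $rt\ge j$; this is independent of $t$ because $f^r(\xi_0)=\xi_0$. Then $\xi_j\in\mathcal O_E$ is periodic and $f(\xi_{j+1})=\xi_j$. It reduces to $\alpha^{d^{rt-j}}$, whose $d^j$-th power is $\alpha^{d^{rt}}=\alpha$; so it reduces to $\alpha_j$. $\square$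

**Lemma 19 (one backward step).** Let $b_j=\xi_j+\gamma\in f^{-j}(c)$ with $\gamma\ne0$, and $a=v(\gamma)>0$. Then some preimage $\xi_{j+1}+u$ of $b_j$ has $u\neq 0$ and $v(u)\le a/d$. If $a\le1$, every preimage $\xi_{j+1}+u$ has $v(u)=a/d$.

*Proof.* Note first that $v(\gamma)>0$ holds automatically, since $b_j$ and $\xi_j$ both reduce to $\alpha_j$. Since $\deg f=d$ and $P,Q$ have degree $\le d$, they are coprime. So the preimages of $b_j$ are $\xi_{j+1}+u$, where $u$ runs over the roots of
$$\Phi(u)=P(\xi_{j+1}+u)-(\xi_j+\gamma)\,Q(\xi_{j+1}+u)=\sum_{i=0}^d\Phi_iu^i .$$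
Its coefficients are integral. Modulo $\pi$ we have $P(\xi_{j+1}+u)\equiv\xi_{j+1}^d+u^d$, as $d$ is a power of $p$, and $Q\equiv1$. So $\Phi_d$ is a unit and $v(\Phi_i)\ge1$ for $0<i<d$. Since $f(\xi_{j+1})=\xi_j$, we get $\Phi_0=-\gamma\,Q(\xi_{j+1})$, so $v(\Phi_0)=a$. As $\Phi_d$ is a unit, all $d$ roots $u_1,\dots,u_d$ are integral, and $\sum v(u_l)=a$. So some root has $v(u)\le a/d$, and it is nonzero.

Let $a\le1$, and suppose a root has $0\le t=v(u)<a/d$. Then $v(\Phi_du^d)=dt$, while $dt<a\le1\le1+it\le v(\Phi_iu^i)$ for $0<i<d$, and $dt<a=v(\Phi_0)$. So the term $\Phi_du^d$ dominates strictly and $\Phi(u)\ne0$, a contradiction. Hence all $v(u_l)\ge a/d$, and equality follows from the sum. $\square$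

**Case $c\ne\xi_0$.** We turn the shrinking distances into ramification. By Lemma 19 choose successive preimages $b_0=c,b_1,b_2,\dots$ with $b_j\ne\xi_j$ and $v(b_{j+1}-\xi_{j+1})\le\frac1dv(b_j-\xi_j)$. For some $j_0$ we have $v(b_{j_0}-\xi_{j_0})=A/B\le1$ with positive integers $A,B$. Then by the second part of Lemma 19
$$v(b_m-\xi_m)=\frac{A}{B\,d^{\,m-j_0}}\qquad(m\ge j_0).$$
Let $\epsilon$ be the ramification index of $E(b_m)/E_0$. Since $b_m-\xi_m\in E(b_m)$, the number $\epsilon A/(Bd^{m-j_0})$ is a positive integer, so $\epsilon\ge d^{m-j_0}/A$. Also $E_0(c)\subseteq E_0(b_m)$, so $[E(b_m):E_0]\le[E:E_0]\,[E_0(b_m):E_0(c)]\,[E_0(c):E_0]$. Therefore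
$$[E_0(b_m):E_0(c)]\ \ge\ \frac{[E(b_m):E_0]}{[E:E_0]\,[E_0(c):E_0]}\ \ge\ \frac{d^m}{d^{j_0}A\,[E:E_0]\,[E_0(c):E_0]}\qquad(m\ge j_0).$$
For $m<j_0$ the degree is $\ge1\ge d^{m-j_0}$. So $\delta_c=\bigl(d^{j_0}A\,[E:E_0]\,[E_0(c):E_0]\bigr)^{-1}$ works.

**Case $c=\xi_0$.** The path of the previous case could stay at the centers, so we first leave them. Since $c$ is periodic and $f$ has no exceptional points, Lemma 3 gives $l\ge1$ and a non-periodic $b_l\in f^{-l}(c)$. It is integral, and it differs from the periodic center constructed from its own reduction, because that center is periodic. So the previous case applies with $b_l$ in place of $c$. For $m\ge l$ it gives some $b\in f^{-(m-l)}(b_l)\subseteq f^{-m}(c)$ with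
$$[k(b):k(c)]\ge[k(b):k(b_l)]\ge\delta_{b_l}\,d^{m-l}.$$
For $m<l$ the degree is $\ge1\ge d^{m-l}$. So $\delta_c=d^{-l}\min(1,\delta_{b_l})$ works. This proves (B), hence Proposition B, and with it Theorems 1 and 2. $\blacksquare$
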